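# Self-similar wild Cantor sets in every dimension at least three

## 1. Filling a torus with small copies of itself

Does $\mathbb R^n$ contain a Cantor set that is knotted in space, and that nevertheless looks the same at all scales up to bounded distortion? The answer one would first guess is yes, and the guess comes with a construction. Antoine's way to make a knotted Cantor set in $\mathbb R^3$ is to put a closed chain of small linked solid tori inside a solid torus, then a smaller chain inside each small torus, and so on; the Cantor set is what remains in the limit. Blankinship extended Antoine's construction to produce such sets in $\mathbb R^n$ for every $n\ge4$, with tori $T^{n-2}\times B^2$. So make every small torus an exact scaled copy of the big one. The limit set is then self-similar.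

We shall see that the answer "yes" is right, but that the construction behind it passes the first test and breaks in the second. First the precise terms.

**Definition 1.1 (tame, wild).** A Cantor set $X\subset\mathbb R^n$ is *tame* if there is a homeomorphism of $\mathbb R^n$ that maps $X$ onto the standard ternary Cantor set contained in a line. It is *wild* if it is not tame.

**Definition 1.2 (McLaughlin).** A nonempty set $X$ in a metric space $(S,d)$ is *$L$-quasi-self-similar*, $L\ge1$, if there is a radius $r_0>0$ such that, given any ball $B$ of radius $r<r_0$, there exists a map $f_B:B\cap X\to X$ with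
$$\frac1L\,\frac{r_0}{r}\,d(y,z)\le d(f_B(y),f_B(z))\le L\,\frac{r_0}{r}\,d(y,z)\qquad\text{for all }y,z\in B\cap X.$$
It is *quasi-self-similar* if this holds for some $L\ge1$. Subsets of $\mathbb R^n$ carry the Euclidean metric.

In words: each small piece of $X$ can be blown up to a definite size inside $X$, and one constant $L$ controls the distortion at all scales. The ternary Cantor set in $[0,1]$ is an example; Lemma 2.1 gives it $r_0=\frac1{12}$ and $L=6$.

The problem comes from Pekka Pankka and Jang-Mei Wu, "Quasiregular cobordism theorem", arXiv:1904.09095 (2019). It is known that quasi-self-similar wild Cantor sets exist in $\mathbb R^4$; the problem is to determine, for each $n\ge5$, whether there is one in $\mathbb R^n$.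

**Test in $\mathbb R^3$.** Let a *ring* be the closed $0.01$-neighborhood of a circle of radius $1$. Put rings along the first axis of $\mathbb R^3$ with centers $\frac32 i$, $i\in\mathbb Z$; for even $i$ the core circle lies in the plane of coordinates $1,2$, for odd $i$ in the plane of coordinates $1,3$. Consecutive core circles have distance at least $0.2$ (this is computed in (4.1)), and the flat disc of one is hit exactly once by the next, at distance $\frac12$ from its center. So we have an infinite chain. Scale it by $\varepsilon=\frac{2\pi}{3N}$ and wrap it around the unit circle. Exactly $2N$ rings fit, because $2N\cdot\frac32\varepsilon=2\pi$. Relative to the scale $\varepsilon$, wrapping displaces neighbors by $O(\varepsilon)$, while the cores have the margin $0.2-0.02$ to spare. So for large $N$ a big ring contains a closed chain of $2N$ exact small rings. The guess passes.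

**Test in $\mathbb R^4$.** Unroll a torus $T^2\times B^2$ into $\mathbb R^2\times B^2$ with directions $e_1,e_2$ along the torus and $z_1,z_2$ normal to it. One round of the chain, in the direction $e_1$, produces tubes (ring)$\times$(line in direction $e_2$), which are short in one direction and long in the other. A second round, with much thinner rings in the direction $e_2$, is needed before the pieces are small in all directions. The first ring has its circle $\nu_1(\varphi_1)$ in the plane $(e_1,z_1)$ or $(e_1,z_2)$. The second ring is spanned by $e_2$ and one of the two normals of the first ring. With radii $r_1>r_2$ the core tori of the four resulting pieces are, up to translation,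
$$\begin{aligned}
&r_1(\cos\varphi_1e_1+\sin\varphi_1z_1)+r_2\big(\cos\varphi_2e_2+\sin\varphi_2(\cos\varphi_1e_1+\sin\varphi_1z_1)\big),\\
&r_1(\cos\varphi_1e_1+\sin\varphi_1z_1)+r_2(\cos\varphi_2e_2+\sin\varphi_2z_2),
\end{aligned}$$
and the two obtained from these by exchanging $z_1$ and $z_2$. The first lies in a $3$-dimensional subspace. The second is a product of two circles in orthogonal planes and lies in no $3$-dimensional affine subspace. So the two are not similar. "Copies of itself" is therefore too much to ask. We must allow finitely many shapes and fill each shape with small copies of *all* shapes. This is harmless.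

The second trouble is serious. The pieces just listed live in the unrolled torus. Rolling up is a map that bends, and the bent pieces are not similar to the unbent ones. For the first core torus above, call it $f$, we have
$$\partial_1f=(r_1+r_2\sin\varphi_2)\,\tau_1,\qquad \partial_2f=r_2\tau_2$$
with orthonormal $\tau_1,\tau_2$. So rolling up, normalized to be isometric in the directions $e_2,z_1,z_2$ to first order, stretches the direction $e_1$ by the factor $1+\frac{r_2}{r_1}\sin\varphi_2$. One could accept the bent pieces and iterate the bent maps. Then the chain rule bounds the distortion of a composition of $p$ maps only by the $p$-th power of a number larger than $1$, while Definition 1.2 asks for one constant $L$ at all scales. This is the exact point at which the approach stops.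

The way past it is to separate the two roles of the bent pieces. The Cantor set will be made from exact similarities, the best conformal approximations of the bent maps. The bent pieces serve only to recognize the topology of the complement: at a small scale they differ from the exact copies by at most one percent plus $O(\varepsilon)$, the chains have more slack than that, and so the bent pieces can be moved onto the exact copies by an isotopy that keeps them disjoint. At the next stage one starts again from exact shapes, so errors do not accumulate.

## 2. The theorems, and similarities with disjoint images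

**Theorem A.** Let $n\ge3$ (in particular, any $n\ge5$). There are a compact set $K\subset\mathbb R^n$ and a finite family of similarities of $\mathbb R^n$, all of the same ratio $\varepsilon<1$, mapping $K$ onto pairwise disjoint subsets of $\operatorname{int}K$, such that the attractor $X\subset K$ is a Cantor set with $\pi_1(\mathbb R^n\setminus X)\ne1$. This $X$ is quasi-self-similar (the maps $f_B$ can be taken to be restrictions of similarities) and wild.

So the answer to the problem is: yes, for every $n\ge5$.

**Theorem B.** (i) Let $n\ge3$. For every $d\in(n-2,n)$ there is a quasi-self-similar wild Cantor set in $\mathbb R^n$ of Hausdorff dimension exactly $d$.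
(ii) A quasi-self-similar Cantor set in $\mathbb R^n$ has Hausdorff dimension $<n$. If $n\ge5$, a wild Cantor set $X\subset\mathbb R^n$ has $\mathcal H^{n-2}(X)>0$, hence dimension $\ge n-2$.

Whether dimension exactly $n-2$ occurs for a quasi-self-similar wild Cantor set is not decided here. Theorem B is proved in Section 10; Theorem A does not depend on it.

The metric half of Theorem A is the following lemma. For a word $w=a_1\cdots a_p$ write $\phi_w=\phi_{a_1}\circ\dots\circ\phi_{a_p}$ and $|w|=p$.

**Lemma 2.1.** Let $K\subset\mathbb R^n$ be nonempty and compact, and let $\phi_a$ ($a$ in a finite set with at least two elements) be similarities of the same ratio $\varepsilon<1$ such that the sets $\phi_a(K)$ are pairwise disjoint subsets of $K$. Put $K^{(p)}=\bigcup_{|w|=p}\phi_w(K)$. Then the attractor $X=\bigcap_pK^{(p)}$ is a Cantor set and is $\frac2\varepsilon$-quasi-self-similar; the maps $f_B$ can be taken to be restrictions of similarities.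

*Proof.* **Step 1: $X$ is a Cantor set.** The $K^{(p)}$ are nonempty, compact and decreasing, so $X$ is nonempty and compact. For fixed $p$ the sets $\phi_w(K)$, $|w|=p$, are disjoint: if $w,w'$ first differ after a common prefix $c$, then $\phi_w(K)\subset\phi_c(\phi_a(K))$ and $\phi_{w'}(K)\subset\phi_c(\phi_{a'}(K))$ with $a\ne a'$. Hence $K^{(p+q)}\cap\phi_w(K)=\phi_w(K^{(q)})$ for $|w|=p$, and intersecting over $q$ gives $X\cap\phi_w(K)=\phi_w(X)$. So for each $p$, $X$ is the disjoint union of the compact sets $\phi_w(X)$, $|w|=p$, of diameter $\le\varepsilon^p\operatorname{diam}K$; hence $X$ is totally disconnected. Each $\phi_w(X)$ contains the disjoint nonempty sets $\phi_{wa}(X)$, so $X$ has no isolated point. Every point of $X$ has a unique address, the infinite word whose initial segments $w$ satisfy $x\in\phi_w(X)$.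

**Step 2: distances are read off from addresses.** Let $g>0$ be the minimal distance between two distinct sets $\phi_a(K)$. If the addresses of $x,y\in X$ agree in exactly the first $j$ letters, then $x,y$ are images under one similarity of ratio $\varepsilon^j$ of points in distinct sets $\phi_a(K)$, so $|x-y|\ge\varepsilon^jg$.

**Step 3: the maps $f_B$.** Put $r_0=g/4$. Let $B$ be a ball of radius $r<r_0$ with $B\cap X\ne\emptyset$ (otherwise there is nothing to do). As $2r<g$, there is $k\ge0$ with $\varepsilon^{k+1}g\le2r<\varepsilon^kg$. Two points of $B\cap X$ have distance $\le2r<\varepsilon^kg$. If their addresses agree in exactly $j$ letters, then $\varepsilon^jg<\varepsilon^kg$ by Step 2, so $j\ge k+1$. Thus $B\cap X$ lies in one set $\phi_w(X)$ with $|w|=k+1$. Let $f_B$ be the restriction of $\phi_w^{-1}$ to $B\cap X$. It maps into $X$ and multiplies distances by $\varepsilon^{-(k+1)}$, and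
$$\frac{2r_0}{r}=\frac{g}{2r}\le\varepsilon^{-(k+1)}<\frac{1}{\varepsilon}\cdot\frac{g}{2r}=\frac2\varepsilon\cdot\frac{r_0}{r}.$$
So Definition 1.2 holds with $L=2/\varepsilon$. $\square$

For the ternary Cantor set, $K=[0,1]$, $\varepsilon=\frac13$ and $g=\frac13$, so $r_0=\frac1{12}$ and $L=6$.

## 3. Loops off a set of zero $(n-2)$-measure

To prove that a Cantor set is wild we need a property of tame ones that it violates. The property is that the complement is simply connected. Recall that $\mathcal H^d(A)=0$ if and only if for every $\tau>0$ there is a countable cover of $A$ by sets of diameters $\le d_i$ with $\sum d_i^d<\tau$. We prove a little more than we need now, because Section 10 uses it.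

**Lemma 3.1.** Let $n\ge3$, $C\subset\mathbb R^n$ compact with $\mathcal H^{n-2}(C)=0$, $O\subset\mathbb R^n$ open, and $\gamma$ a loop in $O\setminus C$ that is null-homotopic in $O$. Then $\gamma$ is null-homotopic in $O\setminus C$.

*Proof.* The plan is to translate a null-homotopy slightly so that it misses $C$. Let $\rho>0$ be smaller than the distance from $\gamma$ to $C\cup(\mathbb R^n\setminus O)$. Approximate a null-homotopy of $\gamma$ in $O$ by a map of a disc that is affine on the simplices of a fine triangulation. Call its image $\Delta\subset O$ and its boundary loop $\gamma'$, and take the approximation so fine that $\gamma'$ is uniformly $\rho/2$-close to $\gamma$. The set $\Delta$ is a finite union of simplices of dimension $\le2$.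

Given $\tau>0$, cover $C$ by countably many sets of diameters $\le d_i$, $0<d_i\le1$, with $\sum d_i^{n-2}<\tau$. For each $i$, the set $\Delta$ is covered by at most $\mathrm{const}\cdot d_i^{-2}$ sets of diameter $\le d_i$. The products of these sets with the $i$-th set of the first cover have diameter $\le2d_i$. Together, over all $i$, they cover $C\times\Delta$, and the sum of the $n$-th powers of their diameters is at most $\sum_i\mathrm{const}\cdot d_i^{-2}(2d_i)^n\le\mathrm{const}\cdot\tau$. So $\mathcal H^n(C\times\Delta)=0$. The set $C-\Delta=\{c-x:c\in C,\ x\in\Delta\}$ is a Lipschitz image of $C\times\Delta$, so it has Lebesgue measure $0$ in $\mathbb R^n$. Hence we can choose $\xi\notin C-\Delta$ with $|\xi|<\rho/2$ and $\Delta+\xi\subset O$. The translated disc $\Delta+\xi$ misses $C$, so $\gamma'+\xi$ is null-homotopic in $O\setminus C$. It is uniformly $\rho$-close to $\gamma$, so the straight-line homotopy from $\gamma$ to it stays in $O\setminus C$ by the choice of $\rho$. $\square$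

**Corollary 3.2.** If $n\ge3$ and $X\subset\mathbb R^n$ is a tame Cantor set, then every loop in $\mathbb R^n\setminus X$ is null-homotopic in $\mathbb R^n\setminus X$.

*Proof.* The ternary Cantor set has dimension $\log2/\log3<1\le n-2$, so Lemma 3.1 with $O=\mathbb R^n$ applies to it. The homeomorphism in Definition 1.1 carries complement to complement. $\square$

So Theorem A is reduced to constructing similarities as in Lemma 2.1 for which some loop in $\mathbb R^n\setminus X$ is essential.

## 4. The $2^m$ shapes

**Notation.** From now on $n\ge3$ and $m=n-2\ge1$. Write $\mathbb R^n=\mathbb R^m\times\mathbb R^2$ with orthonormal basis $e_1,\dots,e_m,z_1,z_2$; the symbols $z_1,z_2$ also denote the coordinates of $z\in\mathbb R^2$. Let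
$$q=\tfrac1{200},\quad r_j=q^{j-1}\ (1\le j\le m+1),\quad R_l=2r_{l+1}\ (0\le l\le m),\quad\delta=R_m,\quad D=\mathrm{diag}(r_1,\dots,r_m).$$
So $R_0=2$, $R_l=r_l/100$ for $l\ge1$, and $\delta\le0.01$. $B_R\subset\mathbb R^2$ is the closed disc of radius $R$ about $0$, $\mathbb S=\mathbb R/2\pi\mathbb Z$, $\mathbb S^l$ is always the $l$-fold product, and $\mathbb T=\mathbb S^m$.

**Step 1: one ring.** This step defines the building block of each round and checks that neighboring rings do not touch. For $a\in\mathbb R$ and $1\le l\le m$ define $\alpha^0_{a,l},\alpha^1_{a,l}:\mathbb S\times B_{R_l}\to\mathbb R\times\operatorname{int}B_{R_{l-1}}$ by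
$$\begin{aligned}\alpha^0_{a,l}(\varphi,u,v)&=(a+(r_l+u)\cos\varphi,\ (r_l+u)\sin\varphi,\ v),\\ \alpha^1_{a,l}(\varphi,u,v)&=(a+(r_l+u)\cos\varphi,\ v,\ (r_l+u)\sin\varphi).\end{aligned}$$
Since $R_l<r_l$ these are smooth embeddings. The images are the closed $R_l$-neighborhoods of the circles of radius $r_l$ centered at $(a,0,0)$ in the plane of coordinates $1,2$, respectively $1,3$. They lie where stated because $r_l+R_l<2r_l=R_{l-1}$.

**(4.1)** *Let $i\ne i'$ be integers and $|a-a'|/(r_l|i-i'|)\in[1.4,1.6]$. Then the images of $\alpha^{i\bmod2}_{a,l}$ and $\alpha^{i'\bmod2}_{a',l}$ are disjoint.*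

*Proof.* As $2R_l=0.02\,r_l$, it suffices that the core circles have distance $\ge0.2\,r_l$. If $|i-i'|\ge2$, the centers are at least $2.8r_l$ apart, so the circles have distance $\ge0.8r_l$. If $|i-i'|=1$, the two types differ. With $g=\pm|a-a'|/r_l$ the squared distance of two core points is
$$r_l^2\big[(\cos\beta-\cos\gamma-g)^2+\sin^2\beta+\sin^2\gamma\big].$$
If $\sin^2\beta+\sin^2\gamma\ge0.04$ we are done. Otherwise $|\cos\beta|,|\cos\gamma|>0.979$, so $|\cos\beta-\cos\gamma|$ is $<0.03$ (equal signs) or $>1.95$ (opposite signs). As $|g|\in[1.4,1.6]$, we get $|\cos\beta-\cos\gamma-g|>0.2$ in both cases. $\square$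

**Step 2: $m$ nested rounds.** Let $s\in\{0,1\}^m$ and $a\in\mathbb R^m$. Let $\Psi_0$ be the inclusion $\mathbb R^m\times B_{R_0}\subset\mathbb R^n$, and define $\Psi_l:\mathbb S^l\times\mathbb R^{m-l}\times B_{R_l}\to\mathbb R^n$ by
$$\Psi_l(\varphi_1,\dots,\varphi_l,y_{l+1},\dots,y_m,z)=\Psi_{l-1}(\varphi_1,\dots,\varphi_{l-1},\eta,y_{l+1},\dots,y_m,\zeta),\qquad(\eta,\zeta)=\alpha^{s_l}_{a_l,l}(\varphi_l,z).$$
The $l$-th round takes the line direction $y_l$ together with the disc, a solid cylinder, and replaces it by a ring inside it. By induction all $\Psi_l$ are smooth embeddings.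

To get a formula, define frames by $(\nu_0,\mu_0)=(z_1,z_2)$ and
$$w_l=\nu_{l-1},\ \mu_l=\mu_{l-1}\quad(s_l=0);\qquad w_l=\mu_{l-1},\ \mu_l=\nu_{l-1}\quad(s_l=1);$$
$$\nu_l=\cos\varphi_l\,e_l+\sin\varphi_l\,w_l,\qquad\tau_l=-\sin\varphi_l\,e_l+\cos\varphi_l\,w_l.$$
Here $(e_l,w_l)$ is rotated to $(\nu_l,\tau_l)$. So, by induction, $(\tau_1,\dots,\tau_l,e_{l+1},\dots,e_m,\nu_l,\mu_l)$ is orthonormal. We claim
$$\Psi_l=\sum_{j\le l}(a_je_j+r_j\nu_j)+\sum_{j>l}y_je_j+z_1\nu_l+z_2\mu_l.\tag{4.2}$$
For $l=0$ this is clear. Assume it for $l-1$. In $\Psi_{l-1}$ the terms to be replaced are $\eta e_l+\zeta_1\nu_{l-1}+\zeta_2\mu_{l-1}$. If $s_l=0$ they become $a_le_l+(r_l+z_1)(\cos\varphi_le_l+\sin\varphi_l\nu_{l-1})+z_2\mu_{l-1}=a_le_l+(r_l+z_1)\nu_l+z_2\mu_l$. If $s_l=1$ they become $a_le_l+(r_l+z_1)\cos\varphi_le_l+z_2\nu_{l-1}+(r_l+z_1)\sin\varphi_l\,\mu_{l-1}$, which is again $a_le_l+(r_l+z_1)\nu_l+z_2\mu_l$. This proves (4.2).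

**Step 3: the shapes.** Put
$$f^s=\sum_{j=1}^mr_j\nu_j:\mathbb T\to\mathbb R^n,\qquad F^s(\varphi,z)=f^s(\varphi)+z_1\nu_m+z_2\mu_m,\qquad P^s=F^s(\mathbb T\times B_\delta).$$
On $\mathbb T\times B_\delta$ the map $F^s$ is $\Psi_m$ with $a=0$, so it is an embedding; in particular $f^s$ is an embedding. For general $a$ the image of $\Psi_m$ is $P^s+\sum_ja_je_j$. For $m=2$ the tori $f^s(\mathbb T)$ are the four core tori of Section 1.

**(4.3)** *$\partial_jf^s=\lambda_j\tau_j$ with $|\lambda_j/r_j-1|\le\frac1{199}<0.01$.*

*Proof.* $\nu_l$ depends only on $\varphi_1,\dots,\varphi_l$, so $\partial_j\nu_l=0$ for $l<j$. Also $\partial_j\nu_j=\tau_j$, and $\partial_j\mu_j=0$ because $\mu_j\in\{\nu_{j-1},\mu_{j-1}\}$. For $l>j$ we have $\partial_j\nu_l=\sin\varphi_l\,\partial_jw_l$, where $w_l$ and $\mu_l$ are $\nu_{l-1}$ and $\mu_{l-1}$ in some order. By induction on $l\ge j$, both $\partial_j\nu_l$ and $\partial_j\mu_l$ lie in $[-1,1]\tau_j$. So $\partial_jf^s=\lambda_j\tau_j$ with $|\lambda_j-r_j|\le\sum_{l>j}r_l\le r_jq/(1-q)=r_j/199$. $\square$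

**Lemma 4.4.** Let $p\in\mathbb Z^m\setminus0$, $s,s'\in\{0,1\}^m$ with $s'\equiv s+p$ mod $2$, and $d\in\mathbb R^m$ with $d_j=0$ if $p_j=0$ and $d_j/(p_jr_j)\in[1.4,1.6]$ if $p_j\ne0$. Then $P^s\cap(P^{s'}+\sum_jd_je_j)=\emptyset$.

*Proof.* Let $j$ be the first index with $p_j\ne0$. Then $s_l=s_l'$ and $d_l=0$ for $l<j$. So both sets lie in the image of the same embedding $\Psi_{j-1}$, with data $s_l$ and $a_l=0$ for $l<j$. In its coordinates $(y_j,z)$ the first lies over the image of $\alpha^{s_j}_{0,j}$ and the second over that of $\alpha^{s'_j}_{d_j,j}$. These are disjoint by (4.1) with $i=s_j$ and $i'=s_j+p_j\equiv s_j'$. $\square$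

**Step 4: the set $K$.** Put
$$b_s=\tfrac32\sum_jr_js_je_j,\qquad K_s=P^s+b_s,\qquad K=\bigcup_{s\in\{0,1\}^m}K_s .$$
Lemma 4.4 with $p=s'-s$ and $d_j=\frac32p_jr_j$ shows that the $K_s$ are disjoint. Every point of $K$ has norm at most $\frac32\sum r_j+\sum r_j+\delta\le\frac52\cdot\frac{200}{199}+0.01<3$. So $K$ lies in the open ball of radius $3$ about $0$.

## 5. Exact similar copies inside a bent torus

Let $N\ge2$ be large, $\varepsilon=\frac{2\pi}{3N}$, and $\theta_k=2\pi k/N\in\mathbb T$ for $k\in(\mathbb Z/N)^m$. Neighboring $\theta_k$ differ by $3\varepsilon$ in one coordinate. Let $O^s_k\in O(n)$ send $e_j\mapsto\tau_j(\theta_k)$, $z_1\mapsto\nu_m(\theta_k)$, $z_2\mapsto\mu_m(\theta_k)$, with the frames of $f^s$. Our similarities, of ratio $\varepsilon$, are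
$$\phi_{s,k}(x)=b_s+f^s(\theta_k)+\varepsilon O^s_kx.\tag{5.1}$$

Fix $s$ and write $T=P^s$, $f,F,O_k$ for $f^s,F^s,O^s_k$. For $x=(x',x'')\in\mathbb R^m\times\mathbb R^2$ and $t\in[0,1]$ let
$$\Phi^k_t(x)=(1-t)\,F(\theta_k+\varepsilon D^{-1}x',\ \varepsilon x'')+t\,(f(\theta_k)+\varepsilon O_kx).$$
At $t=0$ this is the bent map, at $t=1$ the similarity (without the translation by $b_s$). The point is that the pieces stay disjoint all the way.

**Lemma 5.2.** For $N$ large and all $t\in[0,1]$: the map $(k,x)\mapsto\Phi^k_t(x)$ is injective on $(\mathbb Z/N)^m\times K$ and maps this set into $\operatorname{int}T$; and each $\Phi^k_t$ is an injective local diffeomorphism on the open ball of radius $3$.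

*Proof.* All constants $C$ and all $O(\cdot)$ are uniform in $k,t,N$.

**Step 1: expansion at small scale.** Put $G(\xi)=F(\theta_k+D^{-1}\xi',\xi'')$. By (4.3), $G'(0)$ sends $e_j\mapsto(\lambda_j(\theta_k)/r_j)\tau_j(\theta_k)$, $z_1\mapsto\nu_m$, $z_2\mapsto\mu_m$; that is, $G'(0)=O_kL_k$ with $L_k=\mathrm{diag}(\lambda_j(\theta_k)/r_j;1,1)$. Write $G(\xi)=G(0)+G'(0)\xi+\rho(\xi)$. Since $\mathbb T$ is compact, $|\rho''|\le C$ for $|\xi|\le3$, uniformly in $k$. As $\rho$ and $\rho'$ vanish at $0$, $|\rho'(\xi)|\le C|\xi|$ and $|\rho(\xi)|\le C|\xi|^2$. With $\xi=\varepsilon x$, for $|x|\le3$,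
$$\Phi^k_t(x)=f(\theta_k)+\varepsilon O_kM_{k,t}x+\varepsilon^2E(x),\qquad M_{k,t}=(1-t)L_k+tI,$$
where $E(x)=E_{k,t}(x)=(1-t)\varepsilon^{-2}\rho(\varepsilon x)$ satisfies $|E|\le9C$ and $|E'|\le3C$. The diagonal entries of $M_{k,t}$ lie in $[0.99,1.01]$.

**Step 2: one index $k$.** On the convex ball of radius $3$ the linear part expands all distances by at least $0.99\varepsilon$, and $\varepsilon^2E$ has Lipschitz constant $O(\varepsilon^2)$. So for small $\varepsilon$ the map $\Phi^k_t$ is injective there and has invertible derivative. Also $|M_{k,t}x|\le3.03$ for $x\in K$, so $\Phi^k_t(K)\subset B(f(\theta_k),4\varepsilon)$ for small $\varepsilon$. The compact set $f(\mathbb T)$ lies in the open set $\operatorname{int}T=F(\mathbb T\times\operatorname{int}B_\delta)$, so it has positive distance from the complement; for small $\varepsilon$, therefore, $\Phi^k_t(K)\subset\operatorname{int}T$.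

**Step 3: indices far apart.** Let $k\ne k'$ and represent $k'-k$ by $p\in\mathbb Z^m\setminus0$ with $|p_j|\le N/2$. Then $\theta_k,\theta_{k'}$ have distance $\frac{2\pi}N|p|=3\varepsilon|p|$ in $\mathbb T$. The map $f$ is bi-Lipschitz: if $|f(\theta_i)-f(\theta'_i)|/\mathrm{dist}(\theta_i,\theta_i')\to0$ along some sequence of pairs of distinct points, limits $\theta,\theta'$ of a subsequence satisfy $f(\theta)=f(\theta')$, so $\theta=\theta'$, and this contradicts the injectivity of $f'(\theta)$. So $|f(\theta_k)-f(\theta_{k'})|\ge3c_1\varepsilon|p|$ with some $c_1>0$. By Step 2 the images of $K$ for $k,k'$ are disjoint if $3c_1|p|>8$. What remains are the $p$ in the finite set $\Pi=\{p\in\mathbb Z^m\setminus0:3c_1|p|\le8\}$, which does not depend on $N$.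

**Step 4: indices close together.** Here we compare with the straight chain. Let $p\in\Pi$. Then $\theta_{k'}=\theta_k+3\varepsilon p$, so by (4.3)
$$f(\theta_{k'})=f(\theta_k)+\varepsilon O_k(3L_kDp)+O(\varepsilon^2),\qquad O_{k'}=O_k+O(\varepsilon),\qquad M_{k',t}=M_{k,t}+O(\varepsilon),$$
where $Dp\in\mathbb R^m\subset\mathbb R^n$. Suppose $\Phi_t^k(x)=\Phi_t^{k'}(\bar x)$ with $x\in K_\sigma$, $\bar x\in K_{\sigma'}$. Insert the expansion of Step 1, subtract $f(\theta_k)$, divide by $\varepsilon$ and apply $O_k^{-1}$:
$$M_{k,t}x=3L_kDp+M_{k,t}\bar x+O(\varepsilon),\qquad\text{so}\qquad|x-\bar x-3\kappa Dp|\le C\varepsilon,\quad\kappa=M_{k,t}^{-1}L_k.$$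
Since $x-b_\sigma\in P^\sigma$ and $\bar x-b_{\sigma'}\in P^{\sigma'}$, the sets
$$P^\sigma\quad\text{and}\quad P^{\sigma'}+\sum_jd_je_j,\qquad d_j=\big(\tfrac32(\sigma_j'-\sigma_j)+3\kappa_jp_j\big)r_j,$$
have distance $\le C\varepsilon$. With $\ell=\lambda_j/r_j$ we have $\kappa_j=\ell/((1-t)\ell+t)$, which lies between $1$ and $\ell$; so $|\kappa_j-1|\le0.01$.

Put $\tilde p_j=2p_j+\sigma_j'-\sigma_j$. Then $\sigma'\equiv\sigma+\tilde p$ mod $2$. If $p_j\ne0$ then $|\tilde p_j|\ge2|p_j|-1\ge|p_j|$. So $\tilde p\ne0$ and $|\tilde p_j|\ge|p_j|$ always. If $\tilde p_j=0$ then $p_j=0$, hence $\sigma_j=\sigma'_j$ and $d_j=0$. If $\tilde p_j\ne0$ then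
$$\frac{d_j}{\tilde p_jr_j}=\frac32+3(\kappa_j-1)\frac{p_j}{\tilde p_j}\in[1.47,1.53]\subset[1.4,1.6].$$
By Lemma 4.4, applied with $\tilde p$ in the role of $p$, the two sets are disjoint. The parameters range over a compact set ($p\in\Pi$, $\sigma,\sigma'$ in finite sets, $\kappa_j\in[0.99,1.01]$), and for all of its points the same argument applies. So the distance is at least some $c_2>0$ independent of $N$. This contradicts the bound $C\varepsilon$ once $C\varepsilon<c_2$. $\square$

**Fixing $N$.** From now on $N$ is so large that Lemma 5.2 holds for all $s\in\{0,1\}^m$, and $\varepsilon<1$, $\delta/\varepsilon>3$. Every sufficiently large $N$ is allowed. Lemma 5.2 with $t=1$ and the disjointness of the $K_s$ give: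

**(5.3)** *The sets $\phi_{s,k}(K)$, $s\in\{0,1\}^m$, $k\in(\mathbb Z/N)^m$, are pairwise disjoint, and $\phi_{s,k}(K)\subset\operatorname{int}K_s\subset\operatorname{int}K$.*

So Lemma 2.1 applies: **the attractor $X$ of $\{\phi_{s,k}\}$ is a quasi-self-similar Cantor set, with $f_B$ restrictions of similarities, and $X\subset\operatorname{int}K$.** It remains to find an essential loop in the complement.

**The isotopy.** This step converts Lemma 5.2 into a homeomorphism of $T$ carrying the bent pieces to the exact copies.

**(5.4)** *There is a diffeomorphism $h$ of $T=P^s$, equal to the identity near $\partial T$, with $h\circ\Phi^k_0=\Phi^k_1$ on $K$ for all $k$.*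

*Proof.* Let $\mathcal K=(\mathbb Z/N)^m\times K$. We first claim that $\mathcal K$ has an open neighborhood $\Omega$ in $(\mathbb Z/N)^m\times\{|x|<3\}$ on which $(k,x)\mapsto\Phi_t^k(x)$ is injective with image in $\operatorname{int}T$, for every $t\in[0,1]$. The condition on the image follows from compactness of $\mathcal K\times[0,1]$. If injectivity failed for every $\Omega$, there would be pairs of distinct points $(k_i,x_i),(k_i',x_i')$ with equal images at times $t_i\to t$, converging to points of $\mathcal K$. These limits have equal images at time $t$, so they coincide by Lemma 5.2. So for large $i$ we have $k_i=k_i'$, and $x_i\neq x_i'$ lie in the ball of radius $3$. This contradicts injectivity of $\Phi^{k_i}_{t_i}$ there.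

Hence $(k,x,t)\mapsto(\Phi^k_t(x),t)$ is an injective local diffeomorphism of $\Omega\times[0,1]$ onto an open subset $W$ of $\operatorname{int}T\times[0,1]$. So the time-dependent vector field whose value at $(\Phi_t^k(x),t)$ is $\partial_t\Phi^k_t(x)$ is well defined and smooth on $W$. Multiply it by a smooth function with compact support in $W$ that equals $1$ on the image of $\mathcal K\times[0,1]$, extend by $0$ to $T\times[0,1]$, and integrate over $[0,1]$. The result is a diffeomorphism $h$ of $T$ that is the identity near $\partial T$. For $x\in K$ the curve $t\mapsto\Phi^k_t(x)$ is an integral curve, so $h(\Phi_0^k(x))=\Phi_1^k(x)$. $\square$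

## 6. The unrolled torus as a tower of chains

**The unrolled model.** Let $S_j=\mathbb R/3Nr_j\mathbb Z$, $Z=S_1\times\dots\times S_m\times B_{\delta/\varepsilon}$ and
$$\tilde F(x)=F(\varepsilon D^{-1}x',\varepsilon x'').$$
Since $3Nr_j\cdot\varepsilon/r_j=2\pi$, this is a diffeomorphism $Z\to T$. Since $\varepsilon^{-1}D\theta_k=3Dk$, we have $\Phi^k_0(x)=\tilde F(x'+3Dk,x'')$. The set $K$ is the union of the sets $P^\sigma+\frac32\sum_jr_j\sigma_je_j$, $\sigma\in\{0,1\}^m$, and $(\sigma,k)\mapsto i=\sigma+2k$ is a bijection $\{0,1\}^m\times(\mathbb Z/N)^m\to(\mathbb Z/2N)^m$. So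
$$\bigcup_k\Phi^k_0(K)=\tilde F\Big(\bigcup_{i\in(\mathbb Z/2N)^m}Q_i\Big),\qquad Q_i=\text{image in }Z\text{ of }P^{i\bmod2}+\tfrac32\sum_jr_ji_je_j .$$
By (5.4), $h\circ\tilde F$ maps $\bigcup_iQ_i$ onto $\bigcup_k\Phi^k_1(K)=\bigcup_k(\phi_{s,k}(K)-b_s)$. Thus:

**(6.1)** *The pair $(P^s,\bigcup_k(\phi_{s,k}(K)-b_s))$ is homeomorphic to $(Z,\bigcup_iQ_i)$ by a homeomorphism that equals $\tilde F$ on $\partial Z$. It carries the $S_j$-circles of $\partial Z$ to the $\varphi_j$-circles of $\partial P^s$, and $\partial B_{\delta/\varepsilon}$ to the meridian.*

In particular the topology of one subdivision is the same for all $s$, and it is that of a product model without bending.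

**The nested structure.** The $Q_i$ arise in $m$ rounds, each of which involves a $3$-dimensional picture only. Put $V_1=S_1\times B_{\delta/\varepsilon}$ and $V_l=S_l\times B_{R_{l-1}}$ for $2\le l\le m$. For $i\in\mathbb Z/2N$ let $\alpha_{l,i}:\mathbb S\times B_{R_l}\to\operatorname{int}V_l$ be induced by $\alpha^{i\bmod2}_{a,l}$ with $a=\frac32r_li$, and let $A_{l,i}$ be its image. This does not depend on the integer representing $i$: changing it by $2N$ preserves the parity and shifts $a$ by $3Nr_l$, the length of $S_l$. For $l=1$ note $R_0=2<\delta/\varepsilon$. By (4.1) the images for all integers are disjoint in $\mathbb R\times B_{R_{l-1}}$. So each $\alpha_{l,i}$ is an embedding, and the solid tori $A_{l,i}$, $i\in\mathbb Z/2N$, are pairwise disjoint.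

Let $\mathcal D_0=Z$ and $\mathcal D_l=\mathbb S^l\times S_{l+1}\times\dots\times S_m\times B_{R_l}$ for $1\le l\le m$. Let $\iota_{l,i}:\mathcal D_l\to\mathcal D_{l-1}$ apply $\alpha_{l,i}$ to $(\varphi_l,z)$ and leave all other coordinates unchanged. For $v=(i_1,\dots,i_l)$ the *level-$l$ tube* $A_v$ is the image of $\iota_{1,i_1}\circ\dots\circ\iota_{l,i_l}$; the level-$0$ tube is $Z$. So $A_v$ is parametrized by $\mathcal D_l$, and in these coordinates the level-$(l+1)$ tubes inside it are
$$\mathbb S^l\times A_{l+1,i}\times S_{l+2}\times\dots\times S_m\ \subset\ \mathbb S^l\times V_{l+1}\times S_{l+2}\times\dots\times S_m .$$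
The maps $\iota$ are given by the same formulas as in the definition of $\Psi_l$, followed by the quotient maps $\mathbb R\to S_j$. So the level-$m$ tube for $i=(i_1,\dots,i_m)$ is the image in $Z$ of the image of $\Psi_m$ with $s_j=i_j\bmod2$ and $a_j=\frac32r_ji_j$. By Section 4, Step 3, it is $Q_i$.

## 7. One chain in $\mathbb R^3$ and the Heisenberg group

Fix $l$ and drop it from the notation: $V=S\times B_R$ with coordinates $(y,u,v)$, $r=r_l$, $S=\mathbb R/3Nr\mathbb Z$, $A_i=A_{l,i}$ with center $a_i=\frac32ri$, $i\in\mathbb Z/2N$. We have $R\ge2r$. Let $c=\frac1{10}$, $\varrho>2R$, and embed $V$ in $\mathbb R^3=\mathbb C\times\mathbb R$ by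
$$j(y,u,v)=\big((\varrho+u+cv)\,e^{2\pi\sqrt{-1}\,y/3Nr},\ v\big).$$
As $|u+cv|<2R<\varrho$, this is an embedding; we identify $V$ with $j(V)$. Let $Y=\mathbb R^3\setminus\bigcup_i\operatorname{int}A_i$ and $\Gamma=\pi_1(Y)$. The space $Y$ is a deformation retract of the complement of the core circles.

What will be needed, for reasons that appear in Section 8, is that filling the outside of $V$ kills the longitude of $V$ but not its meridian. Homology does not see the meridian: it bounds a disc in $V$ that meets the core of one link twice with opposite signs and no other core, so all its linking numbers vanish. So we need a nonabelian target.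

We use linking numbers in this form: for an oriented closed codimension-2 submanifold $T'$ of $\mathbb R^n$, the intersection number with $T'$ of a disc bounded by a loop defines a homomorphism $\mathrm{lk}(\cdot,T'):\pi_1(\mathbb R^n\setminus T')\to\mathbb Z$. We write $\mathrm{lk}(\cdot,A_i)$ for the linking number with the core of $A_i$.

**Lemma 7.1.** (i) The longitude $S\times\{z\}$, $z\in\partial B_R$, is trivial in $\Gamma$. (ii) The meridian $\{y\}\times\partial B_R$ has infinite order in $\Gamma$. (iii) $\pi_1(\partial A_i)\to\Gamma$ is injective for each $i$.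

*Proof of (i).* All longitudes are freely homotopic in $\partial V\subset Y$, so take $z=(0,R)$. This longitude is a round circle at height $R$. The flat disc it bounds at height $R$ meets $V$ only in the circle itself, since $v=R$ forces $u=0$. So the disc lies in $Y$.

*Proof of (iii).* $\pi_1(\partial A_i)\cong\mathbb Z^2$ is generated by the meridian $x$ and a parallel $\varphi$ of the core. In the coordinates $(y,u,v)$ the core of $A_i$ bounds a flat disc of radius $r$ around $(a_i,0,0)$. The core of $A_{i+1}$ meets the plane of this disc at the two points $(a_i+\frac12r,0,0)$ and $(a_i+\frac52r,0,0)$, transversally. The first is in the disc; the second is not, since $S$ has length $3Nr\ge6r$. So $\mathrm{lk}(\varphi,A_{i+1})=\pm1$. Moreover $\mathrm{lk}(x,A_{i+1})=0$ and $\mathrm{lk}(x,A_i)=\pm1$, because $x$ bounds a meridian disc of $A_i$. If $\varphi^\alpha x^\beta=1$ in $\Gamma$, then $\mathrm{lk}(\cdot,A_{i+1})$ gives $\alpha=0$, and then $\mathrm{lk}(\cdot,A_i)$ gives $\beta=0$.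

*Proof of (ii).* **Step 1: the link diagram.** We project the core circles along the height $v$ to the annulus with coordinates $(y,u')$, $u'=u+cv$. For even $i$ ("flat" links) the image is a round circle of radius $r$, at height $0$. For odd $i$ ("vertical" links) it is the ellipse $(a_i+r\cos\varphi,\ cr\sin\varphi)$, at height $r\sin\varphi$. Links that are not equal or neighbors in $\mathbb Z/2N$ (here $2N\ge4$) have centers at least $3r$ apart, so their $y$-ranges are disjoint. For neighbors, take $r=1$, the flat center $0$ and the vertical center $+1.5$; the center $-1.5$ is the mirror image under $y\mapsto-y$. At a crossing $u'^2=1-y^2$, $0.5\le y\le1$ and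
$$g(y)=1-y^2-c^2\big(1-(y-1.5)^2\big)=0 .$$
Here $g$ is a concave quadratic with $g(0.5)=0.75>0$ and $g(1)=-0.0075<0$. So there is exactly one root $y_0\in(0.5,1)$; it is simple, $g>0$ on $[0.5,y_0)$ and $g<0$ on $(y_0,1]$. This gives exactly two crossings, $u'=\pm\sqrt{1-y_0^2}\ne0$. They are transversal, because there the two curves are the graphs of $\pm$ the square roots of two positive functions whose difference has a simple zero. The height of the vertical link is $u'/c$ and that of the flat link is $0$. So at $u'>0$ the vertical link is over, and at $u'<0$ it is under.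

**Step 2: the arcs.** A flat link $i$ has two undercrossings, both at $u'>0$, under the upper halves of the links $i\pm1$. They divide it into an arc $p_i$ containing $\varphi=\pi/2$ and an arc $p_i'$ containing $\varphi=-\pi/2$ and $\varphi=0,\pi$. A vertical link $j$ has two undercrossings, both on its lower half, under the parts $u'<0$ of the links $j\pm1$, that is, under $p'_{j\pm1}$. They divide it into an arc $q_j$ containing $\varphi=\pi/2$ and both ends $\varphi=0,\pi$, and an arc $q_j'$ containing $\varphi=-\pi/2$. The over-arcs at the undercrossings of the flat link $i$ are $q_{i\pm1}$.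

**Step 3: the Wirtinger relations.** Orient the flat links counterclockwise in the $(y,u')$-coordinates, and the vertical links so that the upper half runs in the direction $+y$. "Left" and "right" of an oriented arc are always meant in the $(y,u')$-coordinates: for the direction $+y$, left is the side of larger $u'$. The half-space of height $\ge R$ is convex and lies in $Y$; all loops start and end in it, and we call it the eye. The generator of an arc is the loop that goes from the eye down on the left of the arc, under it, and up on its right to the eye. In a product the first factor is run through first. By Wirtinger's theorem $\Gamma$ is presented by these generators with one relation for each crossing. To find the relation, let $\gamma$ be the over-arc, and $x_{\rm left},x_{\rm right}$ the generators of the two under-arcs on its left and right, both carrying the orientation of the strand they form. Push the part of the loop $x_{\rm left}$ that encircles the under-strand along this strand, below $\gamma$, to the right side. The loop now goes down on the left of $\gamma$, under $\gamma$, encircles the strand on the right,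 and returns the same way. Inserting a detour up to the eye and back on the right of $\gamma$, before and after encircling, shows that
$$x_{\rm left}=\gamma\,x_{\rm right}\,\gamma^{-1},$$
whatever the orientation of the under-strand.

- *Flat $i$, either undercrossing.* The over-arc $q_{i\pm1}$ runs in the direction $+y$ on the upper half of the ellipse, so its left side is outside the ellipse. Near the crossing, $p_i$ is the part of the circle closer to $\varphi=\pi/2$, where $g>0$: at equal $y$ the circle has larger $u'^2$, so $p_i$ is outside the ellipse and $p_i'$ is inside. Hence $p_i=q_{i\pm1}\,p_i'\,q_{i\pm1}^{-1}$.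
- *Vertical $j$, either undercrossing.* The over-arc $p'_{j\pm1}$ belongs to a counterclockwise circle, so its left side is the inside of the circle. The part of the ellipse from the crossing to the nearby end of link $j$ has $g>0$, so it is inside the circle, and it belongs to $q_j$; on the other side of the crossing $q_j'$ is outside. Hence $q_j=p'_{j\pm1}\,q_j'\,p'^{-1}_{j\pm1}$.

By Step 1 these are all the relations.

**Step 4: the Heisenberg group.** Let $H$ be the integral Heisenberg group $\langle\mathsf X,\mathsf Y,\mathsf Z\mid\mathsf Z=\mathsf X\mathsf Y\mathsf X^{-1}\mathsf Y^{-1}\text{ central}\rangle$. The element $\mathsf Z$ has infinite order, as one sees in upper triangular integer $3\times3$ matrices with ones on the diagonal. From $\mathsf X\mathsf Y=\mathsf Z\mathsf Y\mathsf X$ we get $\mathsf Y^{-1}\mathsf X\mathsf Y=\mathsf X\mathsf Z$ and $\mathsf X^{-1}\mathsf Y\mathsf X=\mathsf Y\mathsf Z^{-1}$. Map, for all even $i$ and odd $j$,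
$$p_i\mapsto\mathsf X,\qquad p_i'\mapsto\mathsf Y^{-1}\mathsf X\mathsf Y=\mathsf X\mathsf Z,\qquad q_j\mapsto\mathsf Y,\qquad q_j'\mapsto\mathsf X^{-1}\mathsf Y\mathsf X=\mathsf Y\mathsf Z^{-1}.$$
The types alternate consistently since $2N$ is even. The first relation becomes $\mathsf X=\mathsf Y(\mathsf Y^{-1}\mathsf X\mathsf Y)\mathsf Y^{-1}$. For the second, conjugation by $\mathsf X\mathsf Z$ equals conjugation by $\mathsf X$, so it becomes $\mathsf Y=\mathsf X(\mathsf X^{-1}\mathsf Y\mathsf X)\mathsf X^{-1}$. So we have a homomorphism $\Gamma\to H$.

**Step 5: the meridian maps to $\mathsf Z^{\pm1}$.** Let $i$ be even. The half-plane $y=a_i$ meets only the core of link $i$, in the two points $(u',v)=(\pm r,0)$, on the strands at $\varphi=\pm\pi/2$. The convex curve $\{a_i\}\times\partial B_R$ encloses both, as $R\ge2r$. So up to free homotopy and inversion this meridian is the loop that goes from the eye down beyond $u'=r$, passes under $p_i$ and then under $p_i'$ in the direction of decreasing $u'$, and returns to the eye. The strand $p_i$ crosses the half-plane in the direction $-y$, so its left is the side of smaller $u'$,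 and the generator $p_i$ passes under it with increasing $u'$. The strand $p_i'$ crosses in the direction $+y$, and its generator passes under it with decreasing $u'$. So the loop is $p_i^{-1}p_i'$. Its image is $\mathsf X^{-1}\mathsf X\mathsf Z=\mathsf Z$, of infinite order. All meridians of $\partial V$ are freely homotopic. $\square$

## 8. Trees of groups and one subdivision

A *tree of groups* is a finite tree with a group for each vertex and each edge, and a homomorphism from each edge group to each of the two adjacent vertex groups. Its *tree product* is the colimit: the free product of the vertex groups, with the two images of every edge element identified. A homomorphism out of it is a family of homomorphisms on the vertex groups that agree on the edge groups, and a morphism of trees of groups induces a homomorphism of tree products. If a space is a finite union of connected pieces glued, in the pattern of a tree, along connected collared hypersurfaces, its fundamental group is the tree product of the fundamental groups of the pieces along those of the hypersurfaces, by repeated use of van Kampen's theorem. No injectivity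 is needed for that, but it is needed for the next fact: in the tree $\mathbb Z\xleftarrow{\mathrm{id}}\mathbb Z\to1$ the tree product is trivial, so the vertex group $\mathbb Z$ does not embed.

**Fact 8.1.** In a finite tree of groups with injective edge maps every vertex group embeds in the tree product.

*Proof.* Induct on the number of vertices; one vertex is clear. Remove a leaf with group $B$ and edge group $E$, and let $A$ be the tree product of the rest. $E$ injects into a vertex group of the rest, hence into $A$ by induction. The tree product is the amalgam $A*_EB$, in which $A$ and $B$ embed; the other vertex groups embed in $A$. $\square$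

A sensible plan for Theorem A would be: show that all boundary tori in the construction are $\pi_1$-injective on both sides, and conclude with Fact 8.1 that the meridian of the outermost torus survives. The plan stops at the outermost torus itself. In $\mathbb R^n$ its longitudes bound discs outside, so the outside is a vertex group into which the edge group does not inject, as in the example just given. We must therefore pass to a quotient of the group of the first subdivision in which all longitudes die, and show that the meridian and the boundary tori of the next stage survive there. Killing the $S_2$-circle of $Z$ kills it in every level-1 tube as well, where it is the longitude of the next chain; so the quotient has to be taken throughout the tower. Lemma 7.1 is made for this.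

Let $\mathcal N=Z\setminus\operatorname{int}\bigcup_iQ_i$, and write $\pi_1(\partial Z)=\langle\theta_1,\dots,\theta_m,\mu\rangle\cong\mathbb Z^{m+1}$, with $\theta_j$ the $S_j$-circle and $\mu$ the meridian.

**Proposition 8.2.** There is a group $\hat G$ and a homomorphism $\Theta:\pi_1(\mathcal N)\to\hat G$ such that $\Theta(\theta_j)=1$ for all $j$, $\Theta(\mu)$ has infinite order, and $\pi_1(\partial Q_i)\to\pi_1(\mathcal N)\to\hat G$ is injective for every $i$.

*Proof.* **Step 1: cut $\mathcal N$ into products.** With $M_{l+1}=V_{l+1}\setminus\operatorname{int}\bigcup_iA_{l+1,i}$, the set $\mathcal N$ is the union, over all tubes $A_v$ of levels $0\le l\le m-1$, of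
$$\mathcal N_v=A_v\setminus\operatorname{int}(\text{level-}(l+1)\text{ tubes})=\mathbb S^l\times M_{l+1}\times S_{l+2}\times\dots\times S_m .$$
These pieces are connected, since $M_{l+1}$ is a deformation retract of the solid torus $V_{l+1}$ minus finitely many circles. They are glued in the pattern of a tree along the connected boundaries $\partial A_w$ of the tubes $w$ of levels $1,\dots,m-1$.

**Step 2: the tree of groups of $\mathcal N$.** Choose $b_v\in\partial A_v$ for all $v$ of levels $0,\dots,m-1$, and for every child $w$ of $v$ a path $\gamma_w$ in $\mathcal N_v$ from $b_v$ to $b_w$. Put $G_v=\pi_1(\mathcal N_v,b_v)$ and $E_w=\pi_1(\partial A_w,b_w)$. The child-side edge map $E_w\to G_w$ is induced by inclusion; the parent-side edge map is $E_w\to G_v$, $[\beta]\mapsto[\gamma_w\beta\gamma_w^{-1}]$. By van Kampen, $\pi_1(\mathcal N,b_{\rm root})$ is the tree product.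

**Step 3: a second tree with the longitudes killed.** Let $Y_{l+1},\Gamma_{l+1}$ be the $Y,\Gamma$ of Section 7 for $V_{l+1}$. For $v$ of level $l$ let $\rho_v:\mathcal N_v\to\mathbb S^l\times Y_{l+1}$ forget the factors $S_{l+2},\dots,S_m$ and include $M_{l+1}\subset Y_{l+1}$. For $w$ of level $l\ge1$ let
$$\rho'_w:\partial A_w=\mathbb S^l\times S_{l+1}\times\dots\times S_m\times\partial B_{R_l}\to\mathbb S^l\times\partial B_{R_l}$$
be the projection. Put
$$\hat G_v=\pi_1(\mathbb S^l\times Y_{l+1},\rho_v(b_v))=\mathbb Z^l\times\Gamma_{l+1},\qquad\hat E_w=\pi_1(\mathbb S^l\times\partial B_{R_l},\rho'_w(b_w))=\mathbb Z^l\times\langle\mu_w\rangle .$$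
We need edge maps that are injective and compatible with $\rho_{v*}$, $\rho'_{w*}$.

*Parent side.* Let $w=(v,i)$ have level $l$. The map $\mathrm{id}\times\alpha_{l,i}$ identifies $\mathbb S^l\times\partial B_{R_l}$ with $\mathbb S^{l-1}\times\partial A_{l,i}\subset\mathbb S^{l-1}\times Y_l$. This inclusion and the path $\rho_v(\gamma_w)$ define $\hat E_w\to\hat G_v$. Up to conjugation it is the map $\mathbb Z^{l-1}\times\pi_1(\partial A_{l,i})\to\mathbb Z^{l-1}\times\Gamma_l$, which is injective by Lemma 7.1(iii). Both $\rho_v|_{\partial A_w}$ and $\rho'_w$ forget exactly $S_{l+1},\dots,S_m$, so under the identification they agree, and the square formed by $E_w\to G_v$, $\hat E_w\to\hat G_v$, $\rho'_{w*}$ and $\rho_{v*}$ commutes.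

*Child side.* On $\partial A_w$ the map $\rho_w$ is the projection to $\mathbb S^l\times\partial V_{l+1}$ followed by the inclusion in $\mathbb S^l\times Y_{l+1}$. On $\pi_1$ it kills the circles $S_{l+2},\dots,S_m$ (projection) and the circle $S_{l+1}$ (Lemma 7.1(i)). These generate the kernel of the surjection $\rho'_{w*}:E_w\to\hat E_w$. Hence there is a unique homomorphism $\hat E_w\to\hat G_w$ making the square commute. It is the identity on $\mathbb Z^l$ and sends $\mu_w$ to the meridian of $V_{l+1}$ in $\Gamma_{l+1}$, so it is injective by Lemma 7.1(ii).

**Step 4: conclusion.** Let $\hat G$ be the tree product of the second tree. By Fact 8.1 every $\hat G_v$ embeds in $\hat G$. The maps $\rho_{v*},\rho'_{w*}$ form a morphism of trees of groups and induce $\Theta$. At the root ($l=0$), $\theta_1\mapsto1$ by Lemma 7.1(i); $\theta_2,\dots,\theta_m\mapsto1$ by projection; and $\mu$ maps to the meridian in $\Gamma_1\subset\hat G$, of infinite order by Lemma 7.1(ii). Finally let $i=(i_1,\dots,i_m)$ and $v=(i_1,\dots,i_{m-1})$, so $Q_i\subset A_v$. Up to conjugation, which comes from the choice of base paths, the map on $\pi_1(\partial Q_i)$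 is
$$\pi_1(\partial Q_i)=\mathbb Z^{m-1}\times\pi_1(\partial A_{m,i_m})\to\mathbb Z^{m-1}\times\Gamma_m=\hat G_v\subset\hat G,$$
which is injective by Lemma 7.1(iii). $\square$

For $m=1$ the tree is a single vertex, $\hat G=\Gamma_1$, and $\Theta$ is induced by $M_1\subset Y_1$.

**Corollary 8.3.** Every boundary component of $\mathcal N$ is $\pi_1$-injective in $\mathcal N$.

*Proof.* For $\partial Q_i$ this is immediate from Proposition 8.2. If $\mu^\alpha\prod_j\theta_j^{\beta_j}=1$ in $\pi_1(\mathcal N)$, then all $\beta_j=0$ by looking in $\pi_1(Z)=\mathbb Z^m$, where $\mu$ is trivial. So $\mu^\alpha=1$, and applying $\Theta$ gives $\alpha=0$. $\square$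

## 9. The meridian has infinite order

**Step 1: the stages.** Let $E_0=K_{(0,\dots,0)}=P^{(0,\dots,0)}$ (here $b_s=0$), $E_p=K^{(p)}\cap E_0$, and $X_0=X\cap E_0=\bigcap_pE_p$. The components of $E_p$ are sets $C=\phi_w(K_s)$ with $|w|=p$. Since $\phi_{s,k}(K)\subset\operatorname{int}K_s$, we have $E_{p+1}\cap C=\phi_w(\bigcup_k\phi_{s,k}(K))$. By (6.1), $C\setminus\operatorname{int}E_{p+1}$ is homeomorphic to $\mathcal N$, with $\partial C$ corresponding to $\partial Z$ and the other boundary components to the $\partial Q_i$. For $p=0$ the classes $\theta_j,\mu$ of $\partial Z$ correspond to the $\varphi_j$-circles and the meridian of $\partial E_0$; we denote these by the same letters.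

**Step 2: the outside.** We collect what is needed about $J=\pi_1(\mathbb R^n\setminus\operatorname{int}E_0)$. The space is a deformation retract of the complement of the codimension-2 torus $f^{(0,\dots,0)}(\mathbb T)$, so it is connected. Let $\chi:J\to\mathbb Z$ be the linking number with this torus, oriented. The meridian bounds a disc that meets the torus once, transversally, so $\chi(\mu)=\pm1$. Moreover $\theta_j=1$ in $J$. Indeed, for $s=(0,\dots,0)$ we have $\mu_m=z_2$ and $\nu_j\in\operatorname{span}(e_1,\dots,e_m,z_1)$. So the last coordinate of $F^s(\varphi,z)$ is $z_2$, and $\operatorname{int}E_0$ lies in the slab where the last coordinate has absolute value $<\delta$. The $\varphi_j$-circle at $z=(0,\delta)$ lies in the half-space where the last coordinate is $\ge\delta$, which is convex and contained in $\mathbb R^n\setminus\operatorname{int}E_0$.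

**Step 3: a group that detects $\mu$ at stage $p$.** Let $p\ge1$. The set $E_0\setminus\operatorname{int}E_p$ is the union, in the pattern of a tree, of the pieces $C\setminus\operatorname{int}E_{l+1}\cong\mathcal N$, where $C$ runs over the components of $E_l$ and $0\le l<p$, glued along $\partial C$ for $1\le l<p$. Choose base points and paths as in Step 2 of the proof of Proposition 8.2. Let $\mathcal G_p$ be the tree product of the groups $\pi_1(C\setminus\operatorname{int}E_{l+1})$ for $1\le l<p$ and of $\hat G$ in place of $\pi_1(E_0\setminus\operatorname{int}E_1)$, along the groups $\pi_1(\partial C)$, where the edge maps into $\hat G$ are composed with $\Theta$. All edge maps are injective: into $\hat G$ by Proposition 8.2, all others by Corollary 8.3. So $\hat G\subset\mathcal G_p$ by Fact 8.1. By van Kampen, $\Theta$ on the first piece and the identities on the other vertex groups and on the edge groups give a homomorphism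
$$\pi_1(E_0\setminus\operatorname{int}E_p)\to\mathcal G_p,\qquad\theta_j\mapsto1,\quad\mu\mapsto\Theta(\mu).$$

**Step 4: extend it over the outside.** Consider $J\to\mathcal G_p$, $\gamma\mapsto\Theta(\mu)^{\chi(\gamma)\chi(\mu)}$. It sends $\mu$ to $\Theta(\mu)^{\chi(\mu)^2}=\Theta(\mu)$ and $\theta_j$, which is trivial in $J$, to $1$. So it agrees on $\pi_1(\partial E_0)$ with the homomorphism of Step 3. By van Kampen the two define a homomorphism $\pi_1(\mathbb R^n\setminus\operatorname{int}E_p)\to\mathcal G_p$ that sends $\mu$ to $\Theta(\mu)$, an element of infinite order.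

**Step 5: pass to the limit.** So no nonzero power of $\mu$ is trivial in $\pi_1(\mathbb R^n\setminus\operatorname{int}E_p)$, for any $p\ge1$. A null-homotopy of a power of $\mu$ in $\mathbb R^n\setminus X_0$ has compact image, so it misses $E_p$ for large $p$, since the compact sets $E_p$ decrease to $X_0$. Hence $\mu$ has infinite order in $\pi_1(\mathbb R^n\setminus X_0)$. The loop $\mu\subset\partial E_0$ misses $X$, since $X\subset\operatorname{int}K$ and the $K_s$ are disjoint compact sets, so that $\partial E_0\subset\partial K$. As $\mathbb R^n\setminus X\subset\mathbb R^n\setminus X_0$, we obtain: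

**(9.1)** *$\mu$ has infinite order in $\pi_1(\mathbb R^n\setminus X)$.*

**Proof of Theorem A.** By (5.3) the similarities $\phi_{s,k}$, all of ratio $\varepsilon<1$, map $K$ onto pairwise disjoint subsets of $\operatorname{int}K$. By Lemma 2.1 the attractor $X$ is a quasi-self-similar Cantor set with $f_B$ restrictions of similarities. By (9.1) $\pi_1(\mathbb R^n\setminus X)\ne1$, and by Corollary 3.2 $X$ is not tame. So $X$ is wild. In particular, for every $n\ge5$ there is a quasi-self-similar wild Cantor set in $\mathbb R^n$. $\blacksquare$

## 10. Hausdorff dimension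

**Theorem B(i).** We use the theorem of Moran and Hutchinson: if, as in Lemma 2.1, there are $\kappa$ similarities of ratio $\varepsilon$ with disjoint images, the attractor has Hausdorff dimension $\log\kappa/\log(1/\varepsilon)$.

**Step 1: dimension slightly above $n-2$.** Our system has $(2N)^m$ maps of ratio $\varepsilon=2\pi/(3N)$. So
$$\dim_HX=m\,\frac{\log(2N)}{\log(3N/2\pi)}>m=n-2,$$
and this tends to $n-2$ as $N\to\infty$. Given $d\in(n-2,n)$, choose $N$ with $\dim_HX<d$.

**Step 2: add a set of dimension $d$.** Let $U$ be the $n$-fold product of the linear Cantor set in $[0,1]$ generated by two contractions of ratio $2^{-n/d}<\frac12$ with disjoint images in $[0,1]$. It is the attractor of $2^n$ similarities of ratio $2^{-n/d}$ mapping $[0,1]^n$ onto disjoint subsets of itself. So $\dim_HU=d$, and $U$ is a quasi-self-similar Cantor set by Lemma 2.1. Place $U$, by a translation, disjoint from $K$. Then $X\cup U$ is a Cantor set of dimension $d$. The loop $\mu\subset K$ lies in its complement and is nontrivial already in the complement of $X$, so $X\cup U$ is wild by Corollary 3.2.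

**Step 3: the union is quasi-self-similar.** Let $X,U$ be quasi-self-similar with radius and constant $(r_0,L)$ and $(r_0',L')$, and put
$$r_1=\min\big(r_0,r_0',\tfrac14\mathrm{dist}(X,U)\big),\qquad L_1=\max(Lr_0,L'r_0')/r_1 .$$
A ball $B$ of radius $r<r_1$ has diameter less than $\mathrm{dist}(X,U)$, so it meets at most one of the two sets, say $X$. Use $f_B$ for $X$. Since $r_1\le r_0$ and $L_1\ge L$, we have $\frac1{L_1}\frac{r_1}r\le\frac1L\frac{r_0}r$, and $L\frac{r_0}r=\frac{Lr_0}{r_1}\frac{r_1}r\le L_1\frac{r_1}r$. The case of $U$ is the same. So $X\cup U$ is quasi-self-similar with radius $r_1$ and constant $L_1$. $\square$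

**Theorem B(ii), dimension $<n$.** Let $X\subset\mathbb R^n$ be a quasi-self-similar Cantor set with constants $r_0,L$.

**Step 1: $X$ has holes at every scale.** *Claim: there is $c>0$ such that every closed ball $B(x,r)$ with $x\in X$, $0<r<r_0$, contains an open ball of radius $cr$ disjoint from $X$.* If not, for each integer $k\ge2$ there are $x_k\in X$ and $\rho_k<r_0$ such that every open ball of radius $\rho_k/k$ in $B(x_k,\rho_k)$ meets $X$. Let $\mathbb B$ be the closed unit ball and $A_k=\{u\in\mathbb B:x_k+\rho_ku\in X\}$. Every point of $\mathbb B$ is within $1/k$ of the center of a ball of radius $1/k$ contained in $\mathbb B$, hence within $2/k$ of $A_k$. Apply Definition 1.2 to a ball $B_k'$ with center $x_k$ and radius $\rho_k'$, where $\rho_k<\rho_k'<\min(r_0,2\rho_k)$; this works whether balls are taken open or closed. The maps $g_k:A_k\to X$, $g_k(u)=f_{B_k'}(x_k+\rho_ku)$, satisfy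
$$\frac{r_0}{2L}|u-u'|\le|g_k(u)-g_k(u')|\le Lr_0|u-u'| .$$
Let $D_0\subset\mathbb B$ be countable and dense, and for $u\in D_0$ choose $u_k\in A_k$ with $|u_k-u|\le2/k$. As $X$ is compact, along a diagonal subsequence $g_k(u_k)$ converges for all $u\in D_0$ to some $G(u)\in X$, and $\frac{r_0}{2L}|u-u'|\le|G(u)-G(u')|\le Lr_0|u-u'|$. So $G$ extends to a bi-Lipschitz embedding $\mathbb B\to X$. This contradicts the total disconnectedness of $X$.

**Step 2: count cubes.** Let $M$ be a multiple of $3$ with $\sqrt n/M<c/3$, and let $Q$ be a closed cube of side $\ell<r_0$, divided into $M^n$ equal closed subcubes. We show that some subcube misses $X$. If the central third of $Q$, which is a union of subcubes, misses $X$, this is clear. Otherwise it contains some $x\in X$, and $B(x,\ell/3)\subset Q$ contains an open ball of radius $c\ell/3$ missing $X$. A subcube containing its center has diameter $\sqrt n\,\ell/M<c\ell/3$, so it lies in that ball and misses $X$. Thus at most $M^n-1$ subcubes meet $X$. Iterate, starting from a cover of $X$ by $\kappa_0$ cubes of side $\ell_0<r_0$: after $k$ rounds $X$ is covered by $\kappa_0(M^n-1)^k$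 cubes of side $\ell_0M^{-k}$. So the upper box dimension of $X$, and hence its Hausdorff dimension, is at most $\log(M^n-1)/\log M<n$. $\square$

**Theorem B(ii), lower bound.** An open set $O'\subset\mathbb R^n$ is *1-ULC* if for every $\varepsilon'>0$ there is $\varsigma>0$ such that every loop in $O'$ of diameter $<\varsigma$ is null-homotopic in a subset of $O'$ of diameter $<\varepsilon'$. The complement of a point in $\mathbb R^3$ is 1-ULC, by Lemma 3.1 applied in small balls. The complement of a line in $\mathbb R^3$ is not, since arbitrarily small circles around the line are essential. We use the theorem of D. R. McMillan, Jr. (*Taming Cantor sets in $E^n$*, Bull. Amer. Math. Soc. 70 (1964), 706–708): for $n\ge5$, a Cantor set in $\mathbb R^n$ whose complement is 1-ULC is tame.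

Let $n\ge5$ and let $X$ be a Cantor set with $\mathcal H^{n-2}(X)=0$. A loop in $\mathbb R^n\setminus X$ of diameter $<\varsigma$ lies in an open ball $O$ of radius $\varsigma$ and is null-homotopic there. By Lemma 3.1 it is null-homotopic in $O\setminus X$, a set of diameter at most $2\varsigma$. So $\mathbb R^n\setminus X$ is 1-ULC, and $X$ is tame by McMillan's theorem. Hence a wild Cantor set in $\mathbb R^n$, $n\ge5$, has $\mathcal H^{n-2}(X)>0$, and so dimension $\ge n-2$. $\blacksquare$
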